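# History-deterministic pushdown languages without computable resolvers

## 1. Three theorems on resolvers

**Theorem A.** There is a language $L\in$ HD-CFL such that no HD-PDA recognising $L$ has a computable resolver. Hence no HD-PDA recognising $L$ has a pushdown resolver, and none has a pushdown resolver with regular stack access.

**Theorem B.** A language is recognised by an HD-PDA with a pushdown resolver if and only if it is recognised by an HD-PDA with a computable resolver.

**Theorem C.** Let $A_0,A_1\subseteq\mathbb N$ be the two disjoint, computably inseparable sets from which $L$ is built (Section 4). For every oracle $X$: some HD-PDA recognising $L$ has an $X$-computable resolver if and only if $X$ computes a set $S$ with $A_1\subseteq S$ and $A_0\cap S=\emptyset$.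

In plain words: a pushdown automaton is history-deterministic if its nondeterministic choices can be made on the fly, from what has happened so far and the next letter, without looking further ahead. Whatever makes these choices is called a resolver. A resolver is an arbitrary function, and it is natural to ask for one that is itself a pushdown machine. Some HD-PDA have no such resolver. But one may replace the automaton by an equivalent one, so the question, which comes from Guha, Jecker, Lehtinen and Zimmermann, "A Bit of Nondeterminism Makes Pushdown Automata Expressive and Succinct" (arXiv:2105.02611), concerns languages: *does every language in HD-CFL have some HD-PDA with a resolver implementable by a pushdown transducer?* Theorem A says no. Theorem B says where the border lies: at computability. Theorem C measures exactly how uncomputable the choices for $L$ are.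

Note the quantifiers in Theorem A. The language $L$ does have an HD-PDA, so a resolver exists; but for *every* HD-PDA for $L$, every resolver is uncomputable.

## 2. Pushdown automata, resolvers and pushdown transducers

**Definition (PDA).** A PDA is $\mathcal P=(Q,\Sigma,\Gamma,q_I,\Delta,Q_{\mathrm f})$ with finite sets of states $Q$, input letters $\Sigma$, stack symbols $\Gamma$, an initial state $q_I$, and final states $Q_{\mathrm f}\subseteq Q$. There is a bottom symbol $\bot\notin\Gamma$, and $\Gamma_\bot=\Gamma\cup\{\bot\}$. Each transition in the finite set $\Delta$ has a source state, a top stack symbol in $\Gamma_\bot$, a label in $\Sigma\cup\{\epsilon\}$, a target state, and one stack operation: pop, skip, or push a symbol of $\Gamma$. The symbol $\bot$ is never popped.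

A configuration is a pair $(s,\gamma)$ with $s\in Q$, $\gamma\in\bot\Gamma^*$; the top is on the right. The initial configuration is $(q_I,\bot)$. A run is a finite alternating sequence $c_0\tau_0c_1\cdots\tau_{n-1}c_n$ of configurations and transitions, starting in the initial configuration, where $\tau_j$ is enabled in $c_j$ and leads to $c_{j+1}$. It processes the word $\ell(\tau_0\cdots\tau_{n-1})$ obtained by concatenating the labels. It is accepting if the state of $c_n$ is final. A sequence of transitions induces at most one run. $L(\mathcal P)$ is the set of words processed by accepting runs. We write $w(i)$ for the letter of $w$ at position $i$, counted from $0$.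

**Definition (resolver, HD-PDA, HD-CFL).** A resolver for $\mathcal P$ is a function $r:\Delta^*\times\Sigma\to\Delta$ such that for every $w\in L(\mathcal P)$ there is an accepting run $c_0\tau_0c_1\cdots\tau_{n-1}c_n$ processing $w$ with
$$\tau_m=r\bigl(\tau_0\cdots\tau_{m-1},\;w(|\ell(\tau_0\cdots\tau_{m-1})|)\bigr)\tag{1}$$
for every $0\le m<n$ for which $\ell(\tau_0\cdots\tau_{m-1})$ is a proper prefix of $w$. A PDA with a resolver is an HD-PDA; HD-CFL is the class of languages recognised by HD-PDA.

So the resolver sees the whole history and the next letter, and it also decides about $\epsilon$-transitions. Once all of $w$ has been read, there is no next letter, and trailing $\epsilon$-transitions are unconstrained.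

**Example 1 (a PDA without resolver).** Take the usual PDA for $\{uu^R:u\in\{a,b\}^*\}$: state 0 pushes what it reads, an $\epsilon$-transition (skip) leads from 0 to 1, state 1 pops matching letters, and at $\bot$ an $\epsilon$-transition leads from 1 to the final state. The words $aa$ and $aaaa$ have one accepting run each. After the first push, with next letter $a$, the run on $aa$ switches to state 1, while the run on $aaaa$ pushes. History and next letter agree, so no function $r$ serves both words.

**Example 2 (an HD-PDA).** Let $L_{\max}=\{a^m\#b^n\#c^k:k\le\max(m,n)\}$. Push the $a$'s; on the first $\#$ push a marker; push the $b$'s. On the second $\#$ (skip) choose the state "top" or "deep". In "top", each $c$ pops a $b$. In "deep", $\epsilon$-transitions pop the $b$'s and the marker, after which one is in "deep′", where each $c$ pops an $a$. The states top, deep, deep′ are final. A run through "top" accepts iff $k\le n$; a run through "deep" can accept iff $k\le m$. The function that chooses "top" at the second $\#$ if $n\ge m$ and "deep" otherwise, and takes the only enabled transition elsewhere, is a resolver: the history at the second $\#$ determines $m$ and $n$.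

**Definition (pushdown resolver).** A resolver $r$ is implementable by a pushdown transducer, or is a pushdown resolver, if there is a pair $\mathcal T=(\mathcal D,\lambda)$, where $\mathcal D$ is a deterministic PDA with input alphabet $\Delta$ and $\lambda$ assigns to each state of $\mathcal D$ a function $Q\times\Gamma_\bot\times\Sigma\to\Delta$, such that
$$r(\tau_0\cdots\tau_k,a)=\lambda(q_{\mathcal T})(q_{\mathcal P},Z,a)$$
for every $a\in\Sigma$ and every sequence $\tau_0\cdots\tau_k$ (including the empty one) inducing a run of $\mathcal P$. Here $q_{\mathcal P},Z$ are the state and top stack symbol of $\mathcal P$ at the end of the induced run, and $q_{\mathcal T}$ is the state at the end of the *longest* run of $\mathcal D$ on $\tau_0\cdots\tau_k$, the one that takes all trailing $\epsilon$-transitions; $\mathcal D$ is required to be such that this run is finite. With *regular stack access*, there is in addition a fixed DFA $\mathcal A$ over $\Gamma_\bot$, and $\lambda$ may depend on the state $\mathcal A$ reaches on the current stack of $\mathcal P$.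

In Example 2 there is a pushdown resolver: $\mathcal D$ pushes a symbol whenever it reads a transition of $\mathcal P$ that pushes $a$; after the first $\#$ it is in a state "cmp", where it pops a symbol for each transition pushing $b$; in "cmp" with $\bot$ on top it has only an $\epsilon$-transition to a state "yes", where it stays. At the second $\#$ it is in "yes" iff $n\ge m$, and $\lambda$ answers accordingly. (Unmentioned letters are read with skips.) Here the trailing $\epsilon$-transition matters.

It is a known fact that regular stack access adds no languages: every HD-PDA with a pushdown resolver with regular stack access can be turned into an equivalent HD-PDA with a pushdown resolver. We shall not need it.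

**Definition (computable resolver).** A resolver is computable (or $X$-computable, for an oracle $X$) if it is a total computable ($X$-computable) function $\Delta^*\times\Sigma\to\Delta$.

## 3. Computable resolvers can be outsourced to the stack

A sensible first attempt at Theorem A is to design a language whose resolver must answer, at some moment, a decidable question that is too hard for a deterministic pushdown machine. This section shows that every such attempt fails: we prove Theorem B. The reason is that the *automaton* may be changed. We give it useless $\epsilon$-excursions that leave its language alone but lend its stack to the resolver, and a machine with two stacks can compute anything computable.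

**Lemma 1.** If an HD-PDA has a pushdown resolver (possibly with regular stack access), then the same HD-PDA has a computable resolver.

*Proof.* Given $\tau_0\cdots\tau_k$ and $a$, decide by simulation whether the sequence induces a run of $\mathcal P$. If not, output a fixed transition; condition (1) only speaks about prefixes of runs, so these values are irrelevant. If it does, simulate $\mathcal D$ on the sequence, including all trailing $\epsilon$-transitions; this stops because the longest run is required to be finite. Then apply $\lambda$, after running $\mathcal A$ on the stack of $\mathcal P$ in the variant with regular access. $\square$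

This is the forward direction of Theorem B. For the converse let $\mathcal P=(Q,\Sigma,\Gamma,q_I,\Delta,Q_{\mathrm f})$ have a computable resolver $r$.

**Step 1: a two-stack machine that computes $r$ and restores its input.** Two stacks simulate a Turing machine tape: the cells up to the scanned one are on stack 1, the cells to the right of it on stack 2, and an empty stack 2 stands for blank cells. So there is a deterministic two-stack machine $\mathcal M$ with a finite stack alphabet $\Theta\supseteq\Delta$, disjoint from $\Gamma_\bot$, with this behaviour: started in state $\zeta_a$ ($a\in\Sigma$) with stack 1 containing $\tau_0\cdots\tau_{m-1}$ (top $\tau_{m-1}$) and stack 2 empty, it halts with exactly these stacks in the state $\mathrm{halt}_\tau$ with $\tau=r(\tau_0\cdots\tau_{m-1},a)$. To restore the stacks, let $\mathcal M$ keep a copy of the input on a separate track of the first $m$ cells, with a mark "none" on that track in all other cells. When the value $\tau$ is known, it moves all cells onto stack 1, pops and discards those marked "none" until it meets a cell with a copy (or the bottom, if $m=0$), moves the remaining cells to stack 2 while rewriting each to its copy, and moves them back. We decompose $\mathcal M$ so that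 each non-halting state either pushes one symbol on one stack, or pops one stack and branches on the popped symbol or on emptiness.

**Step 2: the new automaton $\mathcal P'$.** The purpose is to allow stack 2 to live on top of the stack of $\mathcal P$. The states are $Q\cup\{\hat s:s\in Q\}$, the final states $Q_{\mathrm f}$, the initial state $q_I$, the stack alphabet $\Gamma\cup\Theta\cup\{\triangleright_a:a\in\Sigma\}$ with new symbols $\triangleright_a$. The transitions are those of $\Delta$ and, for all $s\in Q$, $a\in\Sigma$, $Z\in\Gamma_\bot$, $\theta\in\Theta$, $Y\in\Theta\cup\{\triangleright_b:b\in\Sigma\}$, the following $\epsilon$-transitions: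

- *enter*: from $s$ with top $Z$, push $\triangleright_a$ and go to $\hat s$;
- *idle*: at $\hat s$ with top $Y$, skip;
- *push*: at $\hat s$ with top $Y$, push $\theta$;
- *pop*: at $\hat s$ with top $\theta$, pop;
- *exit*: at $\hat s$ with top $\triangleright_a$, pop and go to $s$.

**Step 3: $L(\mathcal P')=L(\mathcal P)$.** Runs of $\mathcal P$ are runs of $\mathcal P'$, which gives $\supseteq$. Conversely, a run of $\mathcal P'$ starts in a state of $Q$, and if it is accepting it also ends in one. It enters the hatted states only by an enter transition and leaves them only by an exit transition. During such an excursion the state stays $\hat s$, only symbols above $\triangleright_a$ are changed until the exit, and $\triangleright_a$ is popped only by the exit. So each excursion is labelled $\epsilon$ and returns to the configuration where it started. Deleting all excursions from an accepting run leaves an accepting run of $\mathcal P$ on the same word.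

**Step 4: the transducer.** We define $\mathcal T=(\mathcal D,\lambda)$ for $\mathcal P'$. The stack of $\mathcal D$ plays the role of stack 1; the symbols above $\triangleright_a$ in $\mathcal P'$ play the role of stack 2, which is empty iff the top is some $\triangleright_b$. $\mathcal D$ has no $\epsilon$-transitions. Its states are rest (initial), the states $\zeta$ of $\mathcal M$ including all $\mathrm{halt}_\tau$, a state $\mathrm{ready}_\tau$ for each $\tau\in\Delta$, and dead.

- At rest, $\lambda(s,Z,a)$ is the enter transition from $s$ with top $Z$ pushing $\triangleright_a$. Reading an enter transition that pushes $\triangleright_a$, $\mathcal D$ skips and goes to $\zeta_a$.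
- At a state $\zeta$ of $\mathcal M$ that pushes on or pops stack 1, $\lambda$ advises idle. Reading idle, $\mathcal D$ performs the operation on its own stack and goes to the successor state; for a pop with $\bot$ on top it skips and takes the branch "empty".
- At a state $\zeta$ that pushes $\theta$ on stack 2, $\lambda$ advises push $\theta$. Reading it, $\mathcal D$ skips and goes to the successor.
- At a state $\zeta$ that pops stack 2, $\lambda(\hat s,Y,a)$ is pop if $Y\in\Theta$ and idle if $Y=\triangleright_b$. Reading a pop of $\theta$, $\mathcal D$ goes to the successor for $\theta$; reading idle, it takes the branch "empty" (both with skip).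
- At $\mathrm{halt}_\tau$, $\lambda$ advises exit; reading exit, $\mathcal D$ skips and goes to $\mathrm{ready}_\tau$.
- At $\mathrm{ready}_\tau$, $\lambda$ advises $\tau$; reading $\tau$, $\mathcal D$ pushes $\tau$ and goes to rest.

All other inputs lead to dead (skip), where $\mathcal D$ stays; all other values of $\lambda$ are arbitrary. So $\mathcal D$ is deterministic and complete, and has exactly one run, a finite one, on each input. Let $r'$ be the function defined by $\mathcal T$ on sequences that induce runs of $\mathcal P'$, and arbitrary elsewhere.

**Step 5: $r'$ is a resolver for $\mathcal P'$.** Let $w\in L(\mathcal P')=L(\mathcal P)$, and let $\tau_0\cdots\tau_{n-1}$ be the transitions of the accepting run of $\mathcal P$ on $w$ that $r$ provides. The indices $m$ for which $\ell(\tau_0\cdots\tau_{m-1})$ is a proper prefix of $w$ are $0,\dots,n_0-1$ for some $n_0\le n$. Before each $\tau_m$ with $m<n_0$, insert the excursion advised by $\mathcal T$ for the next letter $a$ of $w$; this letter does not change during the excursion, which reads nothing.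

We claim by induction on $m\le n_0$ that, just before the place for the $m$-th excursion, $\mathcal D$ is at rest with stack $\bot\tau_0\cdots\tau_{m-1}$. This holds for $m=0$. If it holds for some $m<n_0$, then the advised enter transition leads $\mathcal D$ to $\zeta_a$ with stack 1 equal to $\tau_0\cdots\tau_{m-1}$ and stack 2 empty; the following transitions simulate $\mathcal M$ step by step, with one transition of $\mathcal P'$ per step, until $\mathcal M$ halts. Then both stacks are restored and the state is $\mathrm{halt}_\tau$ with $\tau=r(\tau_0\cdots\tau_{m-1},a)=\tau_m$ by (1). In particular the top of $\mathcal P'$ is $\triangleright_a$, so exit is enabled; $\mathcal P'$ returns to the configuration of $\mathcal P$, and $\mathcal D$ is in $\mathrm{ready}_{\tau_m}$. Now $\tau_m$ is advised, taken, and pushed by $\mathcal D$, which is at rest again.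

After $\tau_{n_0-1}$ the word $w$ is processed, and we append $\tau_{n_0}\cdots\tau_{n-1}$, which is unconstrained. The result is an accepting run of $\mathcal P'$ on $w$ in which every constrained transition is the one given by $r'$. So $\mathcal P'$ is an HD-PDA for $L(\mathcal P)$ with pushdown resolver $r'$. This proves Theorem B. $\square$

Consequently, to prove Theorem A we must force the resolver to answer an *undecidable* question, in every automaton for the language.

## 4. Inseparable sets and a counter machine

We recall the source of undecidability. Sets $A_0,A_1\subseteq\mathbb N$ are *computably inseparable* if no computable $S$ satisfies $A_1\subseteq S$ and $A_0\cap S=\emptyset$.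

**Lemma 2.** The sets $\{e:\varphi_e(e)=0\}$ and $\{e:\varphi_e(e)=1\}$ are disjoint, computably enumerable and computably inseparable.

*Proof.* (This is standard; see Rogers, *Theory of Recursive Functions*.) The first two properties are clear. Suppose a computable $S$ contains the second set and is disjoint from the first. Let $e$ be an index of the total function $1-\chi_S$. If $e\in S$, then $\varphi_e(e)=0$, so $e\notin S$. If $e\notin S$, then $\varphi_e(e)=1$, so $e\in S$. Both are contradictions. $\square$

Inseparability is the right notion here, rather than mere undecidability of one set, because a resolver will only be tested on inputs in $A_0\cup A_1$; elsewhere it may answer as it likes.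

Register machines with increment and "test for zero, else decrement" instructions and finitely many registers compute all partial computable functions, with input $x$ in register 1 and $0$ in the others (Shepherdson–Sturgis, Minsky). Let one compute $e\mapsto\varphi_e(e)$, then test the result: value $0$ leads to a halting state $H_0$, value $1$ to $H_1$, anything else to an infinite loop. We get a deterministic machine $M$ with $d\ge1$ counters, initial state $\sigma_0$ and halting states $H_0,H_1$ such that
$$A_o=\{x:M\text{ on input }x\text{ halts in }H_o\},\qquad o=0,1,$$
are disjoint and computably inseparable. Both are nonempty, since otherwise $\emptyset$ or $\mathbb N$ would separate them.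

An *instruction* is a letter $I=(\sigma,op,\sigma')$ with source $\sigma$, target $\sigma'$ and $op\in\{\mathrm{inc}_i,\mathrm{dec}_i,\mathrm{zero}_i,\mathrm{nop}\}$. A non-halting state is the source of one inc or nop instruction only, or of a pair $\mathrm{zero}_i,\mathrm{dec}_i$. Let $\delta_i(I)\in\{-1,0,1\}$ be the effect of $I$ on counter $i$. Inserting extra states with nop instructions, we may assume:

- every instruction has source $\ne$ target (split self-loops);
- $\sigma_0$ has no incoming instruction, and its only instruction is a nop (add a new initial state);
- halting states have no outgoing instructions.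

**Example 3 (a toy machine).** With $d=1$, let the instructions be $(\sigma_0,\mathrm{nop},\sigma_1)$, $(\sigma_1,\mathrm{zero}_1,H_0)$, $(\sigma_1,\mathrm{dec}_1,\sigma_2)$, $(\sigma_2,\mathrm{zero}_1,H_1)$, $(\sigma_2,\mathrm{dec}_1,\sigma_1)$. Even inputs halt in $H_0$, odd ones in $H_1$. These sets are of course computable; we use the machine only to practise notation.

## 5. A language that rewards errors

**A first design, and where it breaks.** We want the automaton to see $x$, then to make a choice that is right only if it matches the output of $M$ on $x$, and only later to see the evidence. A direct attempt: let $L_{\mathrm{naive}}$ be the set of words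
$$e_1^x\,\#\,p_0^{N_0}\,\#\,p_1^{N_1}\,\#\,c^k\,\#\,h$$
where $h$ is the halting computation of $M$ on $x$, written out configuration by configuration, with output $o$, and $k\le N_o$. A PDA can compare $c^k$ with $p_0^{N_0}$ or with $p_1^{N_1}$, and it would have to choose, on seeing the $p$'s, which block to store.

But $L_{\mathrm{naive}}$ is not context-free. Suppose a PDA recognises it. Restrict it to words whose last instruction has target $H_0$ (a regular condition), and replace, from the first $\#$ on, each reading of a letter by an $\epsilon$-transition that guesses that letter. The result recognises $\{e_1^x:x\in A_0\}$. Membership in a context-free language is decidable, so $A_0$ is computable, and $S=\mathbb N\setminus A_0$ separates, a contradiction. The exact obstacle: no PDA can check that $h$ is correct.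

**The way past it.** We do not check $h$. We add a tail $z^\ell$ and let the language accept *longer* tails the *worse* $h$ is. For a correct $h$, tails of length up to $F-1$ are free, and the one tail of length exactly $F$ requires the right choice. For an incorrect $h$, the tail of length $F$ is free anyway. The point is that a PDA that pops its stack while reading the tail can *earn* tail letters from an error it names, as we see in Section 6.

**The format.** Let $R$ be the set of words
$$w=e_1^{x}\,\#\,p_0^{N_0}\,\#\,p_1^{N_1}\,\#\,c^{k}\,\#\,I_1C_1I_2C_2\cdots I_mC_m\,\$\,z^{\ell}\qquad(x,N_0,N_1,k,\ell\ge0,\ m\ge1)$$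
such that

- each $C_j\in e_1^*e_2^*\cdots e_d^*$;
- the source of $I_1$ is $\sigma_0$, the target of $I_j$ is the source of $I_{j+1}$, and the target of $I_m$ is some $H_o$ (then $o$ is called *the output*);
- if $I_j$ is a $\mathrm{zero}_i$ instruction, then $C_{j-1}$ contains no $e_i$, where $C_0:=e_1^x$.

$R$ is regular: a finite control remembers the last instruction and which letters occur in the current $C_j$; for $j=1$ the third condition is empty because $I_1$ is a nop. For $w\in R$ let $n_{j,i}=|C_j|_{e_i}$ be the number of letters $e_i$ in $C_j$, and
$$\mathrm{err}_{j,i}=n_{j,i}-n_{j-1,i}-\delta_i(I_j),\qquad E=\max_{1\le j\le m,\,1\le i\le d}|\mathrm{err}_{j,i}|,\qquad F=\sum_{j=0}^m|C_j|+2m.$$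
So $F$ is a total weight, where each $e_i$ weighs $1$ and each instruction weighs $2$.

**Lemma 3.** For $w\in R$: $E=0$ iff $(C_0,I_1,C_1,\dots,I_m,C_m)$ is the halting computation of $M$ on $x$. In particular $E=0$ with output $o$ implies $x\in A_o$; and the halting computation of any $x\in A_o$ is the $C,I$-part of a word of $R$ with output $o$ and $E=0$.

*Proof.* If it is the halting computation, all errors are $0$. Conversely let $E=0$. By induction, $\sigma$ = source of $I_j$ and $C_{j-1}$ form the configuration of $M$ after $j-1$ steps. If $I_j$ is an inc or nop, it is the only instruction at $\sigma$. If $I_j$ is $\mathrm{zero}_i$, then $n_{j-1,i}=0$ by the format, so $M$ executes it. If $I_j$ is $\mathrm{dec}_i$, then $n_{j-1,i}=n_{j,i}+1\ge1$, so $M$ executes it. As $\mathrm{err}_{j,\cdot}=0$, $C_j$ is the next content of the counters. The last target is halting. The final statements follow, the last one since a halting computation satisfies all conditions of the format ($m\ge1$ because $\sigma_0$ is not halting). $\square$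

**Definition of $L$.** $L$ is the set of $w\in R$ such that

- (i) $\ell\le F-1+E$, or
- (ii) $E=0$, $\ell=F$ and $k\le N_o$, where $o$ is the output.

**Example 4.** In the toy machine, $x=1$ has the halting computation $C_0=e_1$, $I_1=\mathrm{nop}$, $C_1=e_1$, $I_2=(\sigma_1,\mathrm{dec}_1,\sigma_2)$, $C_2=\varepsilon$, $I_3=(\sigma_2,\mathrm{zero}_1,H_1)$, $C_3=\varepsilon$. So $F=1+1+6=8$, $E=0$: tails of length at most $7$ are free, and length $8$ needs $k\le N_1$. If we falsify $C_1$ to $e_1^2$, then $F=9$, $\mathrm{err}_{1,1}=1$, $\mathrm{err}_{2,1}=0-2+1=-1$, $\mathrm{err}_{3,1}=0$, so $E=1$ and all tails of length at most $9$ are free.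

## 6. An HD-PDA for $L$

We build an automaton $\mathcal P$ for $L$ whose only undecidable choice is a *mode* $o'\in\{0,1\}$, made at the first $\#$. It runs a DFA for $R$ in its control: it reads a letter only if the prefix read remains a prefix of a word of $R$, and it is final only if the word read is in $R$ and it is in phase 4 below.

**Phase 1 (store $x$, choose the mode).** Push each $e_1$. On the first $\#$ (skip), choose a mode $o'\in\{0,1\}$ and set a flag $b=\mathrm{ok}$.

**Phase 2 (compare $k$ with $N_{o'}$).** On $p_{o'}$ push it; on $p_{1-o'}$ skip. On $c$: if the top is $p_0$ or $p_1$, pop; otherwise skip and set $b=\mathrm{bad}$. On $\#$ skip. After the $c$-block, $b=\mathrm{ok}$ iff $k\le N_{o'}$.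

**Phase 3 (store the computation, choose how to collect).** After the fourth $\#$, push every instruction and every $e_i$, remembering the last target. On $\$$ (skip) move to a phase-4 state $(\kappa,0)$. Here $\kappa=\mathrm{Full}$ is allowed only if the output equals $o'$ and $b=\mathrm{ok}$; the choices $\kappa=\mathrm{Search}(i,\eta)$ and $\kappa=\mathrm{In}(i,\eta)$ are allowed for all $i\le d$, $\eta\in\{+1,-1\}$.

**Phase 4 (pay for the tail).** States are $(\kappa,v)$ with credit $v\in\{0,1,2\}$. If $v>0$: read $z$, skip, decrease $v$ by $1$. If $v=0$: an $\epsilon$-transition pops the top symbol $Y\ne\bot$ and sets a new credit $v'$ and a new $\kappa$. For $Y\in\{p_0,p_1\}$: $v'=0$ and $\kappa$ is unchanged. For other $Y$ (with $\kappa$ unchanged unless stated):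

| $\kappa$ | $Y=e_{i'}$ | $Y=I$, an instruction |
|---|---|---|
| Full, Rest | $v'=1$ | $v'=2$ |
| Search$(i,\eta)$ | $v'=1$ | source of $I$ is $\sigma_0$: no transition; otherwise $v'=2$, and $\kappa$ becomes Search$(i,\eta)$ or In$(i,\eta)$, a choice |
| In$(i,\eta)$ | $v'=1+\eta$ if $i'=i$, else $1$ | $v'=1-\eta\,\delta_i(I)$, $\kappa$ becomes Below$(i,\eta)$ |
| Below$(i,\eta)$ | $v'=1-\eta$ if $i'=i$, else $1$ | $v'=2$, $\kappa$ becomes Rest |

All these credits lie in $\{0,1,2\}$.

**Step 1: total credits.** We compute how many $z$'s each option can pay for. Phase 4 reads a $z$ exactly when it has credit, every state with the word read in $R$ is final there, and credits are nonnegative. So a run whose option yields total credit $V$ when the whole stack is popped can process $z^\ell$ iff $\ell\le V$.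

Full yields $1$ per $e_i$ (including those of $C_0$ at the bottom) and $2$ per instruction: total $F$.

Suppose In$(i,\eta)$ is entered when the configuration on top is $C_j$: entering at $\$$ means $j=m$; entering when popping $I_{j+1}$ from Search gives $1\le j<m$. Compared with the total $F$, the block $C_j$ yields $\eta n_{j,i}$ extra, the instruction $I_j$ yields $1-\eta\delta_i(I_j)$ instead of $2$, and $C_{j-1}$ yields $-\eta n_{j-1,i}$ extra (if $j=1$, remaining $p$-letters between $I_1$ and $C_0$ yield $0$ and do not change $\kappa$). The total is
$$F+\eta(n_{j,i}-n_{j-1,i})-1-\eta\,\delta_i(I_j)=F-1+\eta\cdot\mathrm{err}_{j,i}.\tag{2}$$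

Since $\sigma_0$ has no incoming instruction, only $I_1$ has source $\sigma_0$. So Search may pop any $I_{j+1}$ with $j\ge1$, hence every $j\in\{1,\dots,m\}$ can be selected; and a run that never leaves Search is blocked at $I_1$ and collects at most $F-2$.

*Check on Example 4*, falsified version, selecting $(j,i,\eta)=(1,1,+1)$: popping $I_3$ yields $2$ (Search), $I_2$ yields $2$ (change to In), the two $e_1$ of $C_1$ yield $2+2$, $I_1$ yields $1$, and $C_0$ yields $0$. Total $9=F-1+1$.

**Step 2: $L(\mathcal P)\subseteq L$.** Let a run accept $w\in R$. If it is not a Full run, then $\ell\le\max(F-2,\,F-1+\eta\,\mathrm{err}_{j,i})\le F-1+E$ by (2), which is (i). If it is a Full run, then $\ell\le F$, the output $o$ equals $o'$, and $k\le N_{o}$. If $E\ge1$ or $\ell<F$, then (i) holds. If $E=0$ and $\ell=F$, then (ii) holds.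

**Step 3: a resolver, for each separating set.** Fix any $S$ with $A_1\subseteq S$ and $A_0\cap S=\emptyset$, for example $S=A_1$. At the first $\#$ the history determines $x$; choose mode $1$ if $x\in S$ and mode $0$ otherwise. When the next letter is $\$$, the history determines $F$, $E$ and all errors. If $E=0$ and Full is enabled, choose Full. Otherwise let $(j,i,\eta)$ be the first triple with $\eta\cdot\mathrm{err}_{j,i}=E$, and select it: choose In$(i,\eta)$ at $\$$ if $j=m$, and otherwise Search$(i,\eta)$ at $\$$ and In$(i,\eta)$ when popping $I_{j+1}$. Elsewhere at most one transition fits the history and the next letter; take it, and output a fixed transition if there is none.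

Let $w\in L$. If (i) holds, the chosen option has total credit at least $F-1+E\ge\ell$ (it is $F$ for Full, where $E=0$, and $F-1+E$ otherwise). If (ii) holds, then $E=0$ with output $o$, so $x\in A_o$ by Lemma 3, so the chosen mode is $o$; since $k\le N_o$, also $b=\mathrm{ok}$. Hence Full is enabled and chosen, with credit $F=\ell$. In both cases the resolved run accepts $w$.

With Step 2 this gives $L(\mathcal P)=L$ and shows that $\mathcal P$ is an HD-PDA: $L\in$ HD-CFL. The resolver is computable relative to $S$. So if $X$ computes a set $S$ as in Theorem C, then $\mathcal P$ has an $X$-computable resolver. This is the direction "$\Leftarrow$" of Theorem C.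

**This particular $\mathcal P$ has no computable resolver.** Let $r$ be a resolver of $\mathcal P$. For $x\in A_o$ with halting computation $h$, take $N_o=k=1$ and $N_{1-o}=0$. The word with these parameters, computation $h$ and $\ell=F$ is in $L$ by (ii). Non-Full runs have credit at most $F-1$, so its accepting run uses Full and hence mode $o$. Phase 1 is deterministic up to the first $\#$, so the mode $r$ chooses there is a function of $x$ alone, computable from $r$ — and it separates $A_0$ from $A_1$. For Theorem A this is not enough: an arbitrary HD-PDA for $L$ need not have anything called a mode. We must read the mode off the run of an unknown automaton. The next two sections prepare this.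

## 7. Deleting a piece of a computation

Pumping will shorten words; we need that a shortened computation does not gain free tail letters. The danger is that the deletion creates errors and the language rewards errors. The weights are chosen so that the loss in $F$ always outweighs the reward.

**Lemma 4.** Let $w\in R$ with $E=0$. Let $y'$ be a nonempty factor of $w$ contained in the block $C_0=e_1^x$ or in the block $I_1C_1\cdots I_mC_m$. Let $w'$ arise from $w$ by deleting $y'$ and possibly some letters $c$. If $w'\in R$, with parameters $F',E'$, then
$$F'<F\qquad\text{and}\qquad F'-1+E'\le F-1.$$

*Proof.* Let $W\ge1$ be the weight of $y'$ (each $e_i$ weighs $1$, each instruction $2$). Letters $c$ do not influence $F$ and $E$, so $F'=F-W<F$, and it suffices to show $E'\le W$. Let $g$ be the number of instructions in $y'$.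

**Case $g=0$.** Then $y'$ lies in one $C_j$, $0\le j\le m$. It removes $d_i$ letters $e_i$ from $C_j$, with $\sum_id_i=W$. Only the errors at $I_j$ and $I_{j+1}$ change, to $\mathrm{err}_{j,i}=-d_i$ and $\mathrm{err}_{j+1,i}=d_i$ (where defined). So $E'\le W$.

**Case $g=1$.** Let $I_j$ be the instruction in $y'$. We show $w'\notin R$, using that source and target of $I_j$ differ. If $1<j<m$, then in $w'$ the instruction $I_{j-1}$ is followed by $I_{j+1}$, but the target of $I_{j-1}$ is the source of $I_j$ and the source of $I_{j+1}$ is the target of $I_j$. If $j=1<m$, the first instruction of $w'$ is $I_2$, whose source is the target of $I_1$, not $\sigma_0$. If $j=m>1$, the last target in $w'$ is the source of $I_m$, which is not halting. If $m=1$, no instruction remains.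

**Case $g\ge2$.** Write $y'=\mu'\,I_jC_j\cdots I_{j+g-1}\,\nu'$ with $C_{j-1}=\mu\mu'$ and $C_{j+g-1}=\nu'\nu$. If $j=1$, then $y'$ starts with $I_1$, so $\mu'=\varepsilon$ and $\mu=C_0$; moreover $w'\in R$ forces $\nu=\varepsilon$, since the block after the fourth $\#$ must begin with an instruction. In all cases, in $w'$ the configurations $C_{j-1},\dots,C_{j+g-1}$ are replaced by one with counts $\mu_i+\nu_i$, where $\mu_i,\mu_i',\nu_i,\nu_i'$ are the numbers of letters $e_i$ in the respective words. Since all errors in $w$ are $0$, the only possibly nonzero errors of $w'$ are those at $I_{j-1}$ and $I_{j+g}$ (if these exist), namely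
$$(\mu_i+\nu_i)-n_{j-1,i}=\nu_i-\mu'_i,\qquad n_{j+g-1,i}-(\mu_i+\nu_i)=\nu'_i-\mu_i.\tag{3}$$
For the first, $n_{j-2,i}+\delta_i(I_{j-1})=n_{j-1,i}=\mu_i+\mu_i'$; for the second, $n_{j+g,i}-\delta_i(I_{j+g})=n_{j+g-1,i}=\nu'_i+\nu_i$. Since $g\ge2$, the whole of $C_j$ lies in $y'$, so $W\ge n_{j,i}+2g$. As $E=0$ in $w$, each step changes a counter by at most $1$, so
$$\mu_i,\mu_i'\le n_{j-1,i}\le n_{j,i}+1\le W,\qquad \nu_i,\nu_i'\le n_{j+g-1,i}\le n_{j,i}+g-1\le W.$$
The errors in (3) are differences of two numbers in $[0,W]$, so $E'\le W$. $\square$

**Example 5.** Deleting $C_0=e_1$ in the correct word of Example 4 gives $W=1$, $F'=7$, $\mathrm{err}_{1,1}=1=E'$, and $F'-1+E'=7=F-1$: the bound is attained. For $x=3$ in the toy machine, the computation is $\mathrm{nop}\;e_1^3\;\mathrm{dec}\;e_1^2\;\mathrm{dec}\;e_1\;\mathrm{dec}\;\varepsilon\;\mathrm{zero}\;\varepsilon$. Deleting $\mathrm{dec}\,e_1^2\,\mathrm{dec}\,e_1$ gives the word with $\mathrm{nop}\;e_1^3\;\mathrm{dec}\;\varepsilon\;\mathrm{zero}\;\varepsilon$, which is in $R$; here $W=7$ and $E'=|0-3+1|=2\le7$.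

## 8. Pumping that remembers stack heights

The usual pumping lemma says *which* factors of a word can be pumped. We also need to know *what the stack did* between these factors. So we prove a version with marked positions directly on runs. The height of a configuration $(s,\gamma)$ is $|\gamma|$.

Let $\mathcal P'$ be any PDA with $L(\mathcal P')=L$.

**Step 1: make accepting runs empty the stack.** Add a state $f$ and $\epsilon$-transitions that pop any symbol, *including* $\bot$, leading from each final state to $f$ and from $f$ to $f$. Every accepting run of $\mathcal P'$ on $w$ extends to a run on $w$ from $(q_I,\bot)$ to $f$ with empty stack. Conversely, a word with a run to $f$ with empty stack is in $L$: the run must enter $f$, it does so from a final state, and from then on it only takes $\epsilon$-transitions; the part before the entry is an accepting run of $\mathcal P'$ on the same word.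

**Step 2: segments.** For such a run, number the configurations. For $Z\in\Gamma_\bot$, a *$Z$-segment* $[t,t']$ is an interval of indices such that the stack is $\gamma Z$ at $t$, it is $\gamma$ at $t'$, and the height is at least $|\gamma Z|$ at all indices in $[t,t')$. So $t'$ is the moment when the $Z$ that is on top at time $t$ has just been popped. Its label is $[s,Z,s']$, where $s,s'$ are the states at $t,t'$. Let $\mathcal N$ be the finite set of all labels. For instance, if the stacks at indices $0,1,2,3,4$ are $\bot,\ \bot Y,\ \bot Y,\ \bot,\ \varepsilon$, then $[0,4]$ and $[3,4]$ are $\bot$-segments, and $[1,3]$ and $[2,3]$ are $Y$-segments.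

A $Z$-segment $[t,t']$ decomposes according to its first transition:

- pop: then $t'=t+1$;
- skip: it is followed by the $Z$-segment $[t+1,t']$;
- push $Y$: let $t''$ be the first index after $t$ at which the height is again $|\gamma Z|$. It exists because heights change by at most $1$; the stack at $t''$ is $\gamma Z$. So the push is followed by the $Y$-segment $[t+1,t'']$ and the $Z$-segment $[t'',t']$.

The whole run is a $\bot$-segment. Iterating gives a finite tree whose inner nodes are segments; each has as children a leaf for the letter of its first transition (if that is not $\epsilon$) and at most two segments, so at most three children. The leaves carrying letters, in order, spell $w$. (A node whose segment is a single $\epsilon$-pop has no children and carries no letter.)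

**Lemma 5.** Let $K=3^{|\mathcal N|+1}$, and let $K$ positions of $w$ be marked. Then there are segments $[t_1,t_4]\supseteq[t_2,t_3]$ with the same label such that, writing $w=w_1\,u\,w_2\,v\,w_3$ with $u,w_2,v$ read in $[t_1,t_2],[t_2,t_3],[t_3,t_4]$ respectively:

1. $u$ or $v$ contains a marked position;
2. $w_1u^iw_2v^iw_3\in L$ for all $i\ge0$;
3. heights on $[t_1,t_4)$ are at least the height at $t_1$; heights on $[t_2,t_3)$ are strictly larger than the height at $t_3$.

*Proof.* **Finding the two segments.** From the root, always descend to a child with the most marked leaves below it (a leaf counts as below itself), ending at a marked leaf. Call a node on this path *branching* if at least two of its children have marked leaves below them. Along the path the number of marked leaves below the current node drops from $K$ to $1$. At a non-branching node it is unchanged, since one child has all of them; at a branching node it shrinks by a factor of at most $3$. So there are at least $|\mathcal N|+1$ branching nodes, and two of them have equal labels. Let the upper one be $[t_1,t_4]$ and the lower one $[t_2,t_3]$. The upper node is branching, so some marked leaf is below it in a child off the path, hence not below the lower node. This is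 (1).

**Pumping.** Let the common label be $[s,Z,s']$ and let the stack at $t_1$ be $\gamma Z$. Until $t_4$ the part $\gamma$ is never touched or looked at. So the stack at $t_2$ is $\gamma\delta Z$ and at $t_3$ it is $\gamma\delta$ for some $\delta$; at $t_4$ it is $\gamma$. The transitions of $[t_1,t_2]$ lead from $(s,\gamma'Z)$ to $(s,\gamma'\delta Z)$ for *any* lower part $\gamma'$, those of $[t_2,t_3]$ from $(s,\gamma'Z)$ to $(s',\gamma')$, and those of $[t_3,t_4]$ from $(s',\gamma'\delta)$ to $(s',\gamma')$. Hence we may perform the first part $i$ times, reaching $(s,\gamma\delta^iZ)$, then the middle part, reaching $(s',\gamma\delta^i)$, then the last part $i$ times, reaching $(s',\gamma)$, and continue as before. This is a run on $w_1u^iw_2v^iw_3$ to $f$ with empty stack, so by Step 1 the word is in $L$. This is (2).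

**Heights.** (3) is the definition of a segment, applied to $[t_1,t_4]$ and to $[t_2,t_3]$: on $[t_2,t_3)$ the height is at least $|\gamma\delta Z|$, and at $t_3$ it is $|\gamma\delta|$. $\square$

## 9. Reading the output of $M$ off the stack heights

Let $\mathcal P'$ be any HD-PDA with $L(\mathcal P')=L$ and with an $X$-computable resolver $r$. We show that $X$ computes a set $S$ with $A_1\subseteq S$ and $A_0\cap S=\emptyset$.

The intuition: if $x\in A_0$, the number of $c$'s has to be compared with the $p_0$'s, so the stack must come down to the level of the $p_0$-block while the $c$'s are read, below everything it had during the $p_1$-block. If $x\in A_1$, the $c$'s have to be compared with the $p_1$'s, so the stack must stay above some level reached in the $p_1$-block. The two kinds of stack movement exclude each other, and both are visible *before* the computation $h$ is read. Formally, let $K$ be as in Lemma 5 for $\mathcal P'$, let $N=2K$, and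
$$\pi_x=e_1^x\,\#\,p_0^N\,\#\,p_1^N\,\#\,c^N.$$

**Step 1: the resolved run on $\pi_x$ exists and is $X$-computable.** First, $\pi_x$ is a proper prefix of some word of $L$, for every $x$. Since $A_0\ne\emptyset$, there is a path of instructions $I_1,\dots,I_m$ from $\sigma_0$ to $H_0$. Append $\#I_1\cdots I_m\$$ with all $C_j$, $j\ge1$, empty. The zero-test condition holds for $j\ge2$ because $C_{j-1}=\varepsilon$, and for $j=1$ because $I_1$ is a nop; so the word is in $R$. Here $\ell=0\le F-1+E$, since $F\ge2$; so it is in $L$ by (i).

Its accepting run given by (1) starts with transitions $\tau_m=r(\tau_0\cdots\tau_{m-1},a)$, where $a$ is the next letter of $\pi_x$, as long as the processed word is a proper prefix of $\pi_x$. So iterating $r$ with next letters taken from $\pi_x$, and stopping as soon as $\pi_x$ is processed, yields a finite sequence of transitions that induces a run. Call this run $\rho_x$. It depends only on $\pi_x$ and $r$, it is computable from $x$ with oracle $X$, and for *every* $w\in L$ with $\pi_x$ as a proper prefix, the accepting run given by the resolver property begins with $\rho_x$.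

**Step 2: the test.** Let $J$ be the set of indices of configurations of $\rho_x$ at which the processed prefix is $e_1^x\#p_0^N\#p_1^i$ with $0\le i\le N-1$. Let $T$ be the set of those at which it is $e_1^x\#p_0^N\#p_1^N\#c^i$ with $0\le i<K$. Both are nonempty. Define
$$\mathsf{Low}(x):\quad\text{there is }t\in T\text{ with }\mathrm{height}(t)<\min_{t'\in J}\mathrm{height}(t').$$
By Step 1, $\mathsf{Low}$ is decidable with oracle $X$. We prove:

**Claim 0.** If $x\in A_0$, then $\mathsf{Low}(x)$ holds.

**Claim 1.** If $x\in A_1$, then $\mathsf{Low}(x)$ fails.

**Step 3: apply the pumping lemma to a word at the threshold.** Let $x\in A_o$, and let $h=I_1C_1\cdots I_mC_m$ be the halting computation of $M$ on $x$. Put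
$$w=\pi_x\,\#\,h\,\$\,z^F .$$
By Lemma 3, $w\in R$ with $E=0$ and output $o$; and $k=N_0=N_1=N$, $\ell=F$. So $w\in L$ by (ii). Take its accepting run following $r$, extended as in Section 8; it begins with $\rho_x$. Apply Lemma 5, marking the *first* $K$ letters $c$ if $o=0$ and the *last* $K$ letters $c$ if $o=1$.

**Step 4: one pumped part is in $c^+$, the other is in the block $p_o^N$.** Neither $u$ nor $v$ contains $\#$ or $\$$: otherwise $w_1u^2w_2v^2w_3$ has more than four $\#$ or more than one $\$$ and is not in $R\supseteq L$. So each of $u,v$ is empty or lies inside one of the blocks $e_1^x,\ p_0^N,\ p_1^N,\ c^N,\ h,\ z^F$. One of them, call it $y$, contains a marked $c$, so $y\in c^+$. Let $y'$ be the other. We exclude all places for $y'$ but one.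

*Suppose $y'$ is empty, or in the $c$-block, the $z$-block or the block $p_{1-o}^N$.* Take $i=2$. The pumped word has the same $x$ and $h$, hence the same $F$, $E=0$ and output $o$. It has $\ell\ge F$, so (i) fails, and more than $N$ letters $c$ while $N_o=N$ is unchanged, so (ii) fails. It is not in $L$, contradicting Lemma 5(2).

*Suppose $y'$ is nonempty and in the block $e_1^x$ or in $h$.* Take $i=0$. If the resulting word is not in $R$, it is not in $L$. Otherwise it arises from $w$ as in Lemma 4, so its parameters satisfy $F'-1+E'\le F-1$ and $F'<F$, while still $\ell=F$. Thus $\ell>F'-1+E'$, so (i) fails, and $\ell\ne F'$, so (ii) fails. Again this contradicts Lemma 5(2).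

Hence $y'\in p_o^+$. The $p_o$-block precedes the $c$-block, so $u=y'\in p_o^+$, and $v=y\in c^+$ contains a marked $c$.

**Step 5: Claim 0.** Let $o=0$. At $t_2$ the processed word $w_1u$ ends inside the $p_0$-block, so the second $\#$ has not been read. At $t_3$ the processed word $w_1uw_2$ is $e_1^x\#p_0^N\#p_1^N\#c^i$, and $i<K$, because one of the first $K$ letters $c$ lies in $v$ and is still unread. So $t_3$ belongs to $\rho_x$ and to $T$. At every index of $J$ the second $\#$ has been read and the third has not; hence $J\subseteq[t_2,t_3)$. By Lemma 5(3), $\mathrm{height}(t_3)<\mathrm{height}(t')$ for all $t'\in J$. So $\mathsf{Low}(x)$ holds.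

**Step 6: Claim 1.** Let $o=1$. At $t_1$ the processed word is $w_1=e_1^x\#p_0^N\#p_1^i$ with $i<N$, because $u\in p_1^+$ is still unread. So $t_1\in J$. At $t_4$ the factor $v$ has been read, which contains one of the last $K$ of the $2K$ letters $c$; so more than $K$ letters $c$ have been read. At every index of $T$ the third $\#$ has been read but fewer than $K$ letters $c$; hence $T\subseteq[t_1,t_4)$. By Lemma 5(3), every $t\in T$ satisfies
$$\mathrm{height}(t)\ge\mathrm{height}(t_1)\ge\min_{t'\in J}\mathrm{height}(t').$$
So $\mathsf{Low}(x)$ fails.

**Step 7: Theorems C and A.** The set $S=\{x:\mathsf{Low}(x)\text{ fails}\}$ is $X$-computable, contains $A_1$ by Claim 1 and is disjoint from $A_0$ by Claim 0. This is the direction "$\Rightarrow$" of Theorem C; the other direction was proved in Section 6.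

For Theorem A, recall $L\in$ HD-CFL from Section 6. If some HD-PDA for $L$ had a computable resolver, the argument above with a computable $X$ would give a computable $S$ separating $A_0$ from $A_1$, contrary to their inseparability. By Lemma 1, a pushdown resolver, with or without regular stack access, would yield a computable one for the same HD-PDA. So no HD-PDA for $L$ has a pushdown resolver of either kind, and not every language in HD-CFL has an HD-PDA with a resolver implementable by a pushdown transducer. $\blacksquare$
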